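\title{Global generation of the multiples of a Weil divisor}

\begin{abstract}
Let $D$ be a $\mathbb{Q}$-Weil divisor on a normal projective complex variety $X$. We consider the conjecture, posed in a paper of Urbinati, that there is a very ample divisor $A$ such that $\mathcal{O}_X(mD)\otimes\mathcal{O}_X(A)^{\otimes m}$ is globally generated for all $m\ge1$. We show that it fails in every dimension at least $3$, and in every dimension at least $4$ even for varieties with rational singularities. On an explicit threefold the necessary ample twist grows quadratically in $m$, and we compute it up to a bounded error. The conjecture holds whenever the algebra $\bigoplus_{m\ge0}\mathcal{O}_X(mD)$ is finitely generated outside a finite set, hence in dimension at most $2$ and on threefolds with rational singularities.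
\end{abstract}

\section{Introduction}

Let $X$ be a normal projective variety over $\mathbb{C}$ with function field $\mathbb{C}(X)$. A Weil divisor $E$ on $X$ defines a reflexive sheaf of rank one,
\[
\mathcal{O}_X(E)(U)=\{f\in\mathbb{C}(X)^*:(\operatorname{div}(f)+E)|_U\ge0\}\cup\{0\},\qquad U\subseteq X\ \text{open}.
\]
For a $\mathbb{Q}$-Weil divisor $E$ one sets $\mathcal{O}_X(E)=\mathcal{O}_X(\lfloor E\rfloor)$, rounding down each coefficient. The following conjecture is posed in \cite{Urbinati}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every normal projective variety $X$ and every $\mathbb{Q}$-Weil divisor $D$ on $X$ there is a very ample divisor $A$ such that $\mathcal{O}_X(mD)\otimes\mathcal{O}_X(A)^{\otimes m}$ is globally generated for every $m\ge1$.}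
\medskip

The conjecture is a statement about a rate of growth. Write $\mathcal{F}_m=\mathcal{O}_X(mD)$, fix a very ample line bundle $H$, and let $q(m)$ be the least $q\ge0$ such that $\mathcal{F}_m\otimes H^q$ is globally generated; it exists by Serre's theorem. The conjecture holds for $D$ exactly when $q(m)=O(m)$. Indeed, if $q(m)\le cm$ with $c\ge1$ an integer, then $\mathcal{O}_X(A)=H^c$ works; and if $A$ works and $H^c(-A)$ is globally generated, then $q(m)\le cm$.

Linear growth is what multiplication of sections provides. The products $\mathcal{F}_m\cdot\mathcal{F}_n\subseteq\mathcal{F}_{m+n}$ make $\bigoplus_{m\ge0}\mathcal{F}_m$ a graded $\mathcal{O}_X$-algebra. Suppose it is generated by $\mathcal{F}_1,\dots,\mathcal{F}_r$, as happens with $r=1$ when $D$ is Cartier, and let $c=\max\{q(1),\dots,q(r)\}$. Then $\mathcal{F}_m\otimes H^{cm}$ is a quotient of a sum of tensor products of the globally generated sheaves $\mathcal{F}_i\otimes H^{ci}$, $1\le i\le r$, so $q(m)\le cm$. The question therefore concerns divisors whose algebra is not finitely generated, so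 that infinitely many $\mathcal{F}_m$ need local generators that are not products. This happens on the cone over a plane cubic, and there the necessary twist is even bounded (Section~\ref{sec:cone}). All of this suggests a positive answer. The answer is negative.

\begin{theorem}\label{thm:three}
Let $\Gamma$ be an elliptic curve with origin $o$, embedded in $\mathbb{P}^2$ by $N=\mathcal{O}_\Gamma(3o)$. Let $C\subset\mathbb{P}^3$ be the projective cone over $\Gamma$ with vertex $v$, and let $X=\Gamma\times C$, a normal projective threefold. Let $p\colon C\setminus v\to\Gamma$ be the projection from the vertex, $\Delta\subset\Gamma\times\Gamma$ the diagonal, and $D$ the closure in $X$ of $(\mathrm{id}\times p)^*(\Delta-\Gamma\times\{o\})$. Let $A$ be a Cartier divisor on $X$ and $\alpha=\deg\bigl(\mathcal{O}_X(A)|_{\Gamma\times v}\bigr)$. If $m\ge1$, $q\in\mathbb{Z}$ and $\mathcal{O}_X(mD)\otimes\mathcal{O}_X(A)^{\otimes q}$ is globally generated, then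
\[
3q\alpha\ \ge\ m^2-3m .
\]
In particular $\mathcal{O}_X(mD)\otimes\mathcal{O}_X(A)^{\otimes m}$ is not globally generated for any $m>3+3\alpha$, and the conjecture fails for $(X,D)$.
\end{theorem}

For product polarizations this bound is sharp up to a constant.

\begin{theorem}\label{thm:sharp}
In Theorem~\ref{thm:three} let $\mathcal{O}_X(A)=a\boxtimes\mathcal{O}_C(1)$, with $a$ a line bundle of degree $d\ge1$ on $\Gamma$, and let $m\ge1$. Then $\mathcal{O}_X(mD)\otimes\mathcal{O}_X(A)^{\otimes q}$ is globally generated if $q\ge2$ and $dq>\frac{m^2}{3}-m+1$, and it is not globally generated if $dq<\frac{m^2}{3}-m$. Hence the least $q$ for which it is globally generated is $\frac{m^2}{3d}-\frac{m}{d}+O(1)$.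
\end{theorem}

In the positive direction, finite generation may fail at finitely many points.

\begin{theorem}\label{thm:positive}
Let $X$ be a normal projective variety and $D$ a $\mathbb{Q}$-Weil divisor on $X$. Suppose there is a finite set $Z\subset X$ such that $\bigoplus_{m\ge0}\mathcal{O}_X(mD)$ is a finitely generated $\mathcal{O}$-algebra on $X\setminus Z$; this is the case if $D$ is $\mathbb{Q}$-Cartier on $X\setminus Z$. Then the conjecture holds for $D$. In particular it holds for all $D$ if $\dim X\le2$, or if $\dim X=3$ and $X$ has rational singularities.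
\end{theorem}

\begin{theorem}\label{thm:dims}
The conjecture fails in every dimension $\ge3$. It fails in every dimension $\ge4$ even for varieties with rational singularities.
\end{theorem}

So both dimension bounds in Theorem~\ref{thm:positive} are optimal. The divisor of Theorem~\ref{thm:three} is Cartier outside the curve $\Gamma\times v$, so ``finite'' in Theorem~\ref{thm:positive} cannot be replaced by ``of dimension at most $1$''.

One observation underlies all four theorems. The generators of $\mathcal{F}_m$ that are not products live on the locus where finite generation fails. At isolated points they form a vector space and obstruct nothing. Along a curve they form a vector bundle, and the degree of that bundle can decrease quadratically in $m$, while twisting by $mA$ adds only a linear amount. Section~\ref{sec:cone} shows the new generators on one cone, and Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}. Section~\ref{sec:families} turns the observation into an inequality for families of cones over a curve, which Sections~\ref{sec:three} and~\ref{sec:four}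 apply to a threefold and a fourfold.

\section{Conventions and standard facts}\label{sec:facts}

Varieties are integral and over $\mathbb{C}$. We abbreviate ``globally generated'' to \emph{gg}; quotients, pullbacks and tensor products of gg sheaves are gg. We write $L^k$ for $L^{\otimes k}$, omit $\otimes$ between line bundles, and use additive notation in intersection numbers. For a quasi-coherent algebra $\mathcal{B}$ on $T$, $\operatorname{Spec}_T\mathcal{B}$ is the relative spectrum; the total space of a line bundle $L$ is $\operatorname{Spec}_T\bigoplus_{j\ge0}L^{-j}$.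

\begin{enumerate}
\item[(F1)] \emph{Divisorial sheaves.} On a normal variety $X$ the sheaf $\mathcal{O}_X(E)$ is coherent, and $\mathcal{O}_X(E)\otimes\mathcal{O}_X(A)=\mathcal{O}_X(E+A)$ for $A$ Cartier. If $j\colon U\hookrightarrow X$ is open with complement of codimension $\ge2$, then $\mathcal{O}_X(E)=j_*\mathcal{O}_U(E|_U)$, because every prime divisor meets $U$. More generally $\mathcal{G}=j_*j^*\mathcal{G}$ for every reflexive sheaf $\mathcal{G}$.
\item[(F2)] \emph{Base change.} Let $g\colon T\to B$ be a smooth projective morphism onto a smooth curve, with $T$ a variety, and let $\Lambda$ be a line bundle on $T$. Then $g_*\Lambda$ is torsion free, hence locally free, of rank $h^0(T_b,\Lambda)$ for general $b$. If $H^i(T_b,\Lambda)=0$ for all $b$, then $R^ig_*\Lambda=0$. If $H^1(T_b,\Lambda)=0$ for all $b$, then $g_*\Lambda\otimes k(b)=H^0(T_b,\Lambda)$ for all $b$.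
\item[(F3)] \emph{Curves.} A gg vector bundle $W$ on a smooth projective curve has degree $\ge0$, since $\det W$ is gg. If $H^1(W(-x))=0$ for all points $x$, then $W$ is gg, since $H^0(W)\to W\otimes k(x)$ is onto. On an elliptic curve $\chi(W)=\deg W$; a line bundle of degree $r>0$ has $h^0=r$ and $h^1=0$, and is gg if $r\ge2$; a line bundle of degree $\le0$ has no nonzero section unless it is trivial.
\item[(F4)] \emph{Positivity.} A line bundle on a smooth projective variety $V$ is \emph{nef} if it has degree $\ge0$ on every curve; a nef bundle is \emph{big} if its top self-intersection is positive; nef plus ample is ample. On a surface, $\Lambda$ is ample if and only if $\Lambda^2>0$ and $\Lambda\cdot C'>0$ for every curve $C'$ (Nakai--Moishezon). One has $H^i(V,K_V+\Lambda)=0$ for $i>0$ if $\Lambda$ is ample (Kodaira) or nef and big (Kawamata--Viehweg).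
\item[(F5)] \emph{Regularity.} If a coherent sheaf $\mathcal{G}$ on $\mathbb{P}^n$ has $H^i(\mathcal{G}(-i))=0$ for all $i>0$, then $H^0(\mathcal{G})\otimes H^0(\mathcal{O}(1))\to H^0(\mathcal{G}(1))$ is onto (Mumford).
\item[(F6)] \emph{Rational singularities.} A normal variety $X$ has rational singularities if $R^i\mu_*\mathcal{O}_Y=0$ for $i>0$ for one, equivalently every, proper birational $\mu\colon Y\to X$ with $Y$ smooth. The condition is local on $X$.
\end{enumerate}

Throughout, $\Gamma$ is an elliptic curve and $S=\Gamma\times\Gamma$. This is an abelian surface, so $K_S=0$, and Riemann--Roch reads $\chi(S,\Lambda)=\frac12\Lambda^2$. Every effective divisor on $S$ is nef, because a curve can be translated off any given curve. Let $f_1=[\mathrm{pt}\times\Gamma]$, $f_2=[\Gamma\times\mathrm{pt}]$ and $\delta=[\Delta]$. Each of these curves is disjoint from a translate of itself, and any two of them meet transversally in one point: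
\begin{equation}\label{eq:int}
f_1^2=f_2^2=\delta^2=0,\qquad f_1\cdot f_2=f_1\cdot\delta=f_2\cdot\delta=1 .
\end{equation}
Every degree in this paper is computed by the next lemma.

\begin{lemma}\label{lem:degree}
Let $h\colon S\to\Gamma$ be one of the projections and $\Lambda$ a line bundle on $S$ of degree $r>0$ on the fibers of $h$. Then $h_*\Lambda$ is a vector bundle of rank $r$ and degree $\frac12\Lambda^2$, its fiber at $b$ is $H^0(h^{-1}(b),\Lambda)$, and $H^1(\Gamma,h_*\Lambda)=H^1(S,\Lambda)$.
\end{lemma}

\begin{proof}
By (F3), $h^0=r$ and $h^1=0$ on every fiber. By (F2), $h_*\Lambda$ has the stated rank and fibers, and $R^1h_*\Lambda=0$. The Leray spectral sequence gives $H^i(\Gamma,h_*\Lambda)=H^i(S,\Lambda)$, so $\deg h_*\Lambda=\chi(\Gamma,h_*\Lambda)=\chi(S,\Lambda)=\frac12\Lambda^2$.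
\end{proof}

\section{The cone over a plane cubic}\label{sec:cone}

Let $\Gamma=\{\varphi(x,y,z)=0\}\subset\mathbb{P}^2$ be embedded by $N=\mathcal{O}_\Gamma(3o)$. The sequences $0\to\mathcal{O}(k-3)\to\mathcal{O}(k)\to N^k\to0$ on $\mathbb{P}^2$ and the vanishing of $H^1(\mathbb{P}^2,\mathcal{O}(k-3))$ show that
\[
R:=\mathbb{C}[x,y,z]/(\varphi)=\bigoplus_{k\ge0}H^0(\Gamma,N^k).
\]
The cone is $C=\operatorname{Proj}R[t]=\{\varphi=0\}\subset\mathbb{P}^3$, with vertex $v=\{x=y=z=0\}$. It is a hypersurface with one singular point, hence normal, and $C^0=\{t\ne0\}=\operatorname{Spec}R$. Over the open set $\{x\neq0\}$ of $\Gamma$ the projection $p\colon C\setminus v\to\Gamma$ is a product with the affine line with coordinate $t/x$, and the same holds with $y$ or $z$ in place of $x$. Thus $C\setminus v$ is the total space of $N$, its zero section is $\{t=0\}$, and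
\begin{equation}\label{eq:conepush}
\mathcal{O}_C(1)|_{C\setminus v}=p^*N,\qquad p_*\mathcal{O}_{C\setminus v}=\bigoplus_{j\ge0}N^{-j}t^j,\qquad p_*\mathcal{O}_{C^0\setminus v}=\bigoplus_{k\in\mathbb{Z}}N^{k}t^{-k}.
\end{equation}
On $C^0$ we set $t=1$ and keep the grading by $k$.

\begin{lemma}\label{lem:mult}
Let $\lambda$ be a line bundle of degree $0$ on $\Gamma$ and $k\ge2$. Then the multiplication $H^0(N^k\lambda)\otimes R_1\to H^0(N^{k+1}\lambda)$ is surjective.
\end{lemma}

\begin{proof}
View $\mathcal{G}=N^k\lambda$ as a sheaf on $\mathbb{P}^2$. Then $H^1(\mathcal{G}(-1))=0$ because $N^{k-1}\lambda$ has degree $3(k-1)>0$, and $H^2(\mathcal{G}(-2))=0$ because $\mathcal{G}$ is supported on a curve. Apply (F5).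
\end{proof}

For $b\in\Gamma$ let $D_b$ be the line joining $v$ to $b$ minus the line joining $v$ to $o$; it is the closure of $p^*(b-o)$.

\begin{proposition}\label{prop:cone}
Suppose that $\lambda=\mathcal{O}_\Gamma(b-o)$ is not torsion in $\operatorname{Pic}\Gamma$.
\begin{enumerate}
\item[(a)] The algebra $\bigoplus_{m\ge0}\mathcal{O}_C(mD_b)$ is not finitely generated on any neighborhood of $v$.
\item[(b)] The sheaf $\mathcal{O}_C(mD_b)\otimes\mathcal{O}_C(q)$ is gg for all $m\ge1$ and $q\ge2$.
\end{enumerate}
\end{proposition}

\begin{proof}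
Let $m\ge1$. By (F1), sections of $\mathcal{O}_C(mD_b)$ are sections of $p^*\lambda^m$ off the vertex. By \eqref{eq:conepush},
\[
\Phi_m:=H^0(C^0,\mathcal{O}_C(mD_b))=\bigoplus_{k\ge1}H^0(N^k\lambda^m),
\]
\[
H^0\bigl(C,\mathcal{O}_C(mD_b)\otimes\mathcal{O}_C(q)\bigr)=\bigoplus_{k=1}^qH^0(N^k\lambda^m)\,t^{q-k}.
\]
The terms with $k\le0$ vanish by (F3), since $\lambda^m$ is nontrivial of degree $0$.

(a) For $0<i<m$ the product $\Phi_i\cdot\Phi_{m-i}$ lies in degrees $k\ge2$. So the cokernel of $\bigoplus_{0<i<m}\Phi_i\otimes\Phi_{m-i}\to\Phi_m$ surjects onto $\Phi_m/(\Phi_m)_{\ge2}=H^0(N\lambda^m)$. This module has dimension $3$ and is killed by $R_+$, so it is a nonzero skyscraper at $v$. Hence for no $m\geq 1$ is the stalk of $\mathcal{O}_C(mD_b)$ at $v$ generated by products from lower degrees.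

(b) On $C^0$ trivialize $\mathcal{O}_C(q)$ by $t^q$; the global section $wt^{q-k}$ becomes the element $w$ of degree $k$ of $\Phi_m$. As $q\ge2$, all elements of degrees $1$ and $2$ arise, and they generate $\Phi_m$ over $R$ by Lemma~\ref{lem:mult}. Near the curve $\{t=0\}\cong\Gamma$ the sheaf is a line bundle. It restricts to $N^q\lambda^m$, which is gg by (F3), and the summand $k=q$ restricts onto $H^0(N^q\lambda^m)$.
\end{proof}

So each $\mathcal{O}_C(mD_b)$ has a three-dimensional space $H^0(\Gamma,N(m(b-o)))$ of new generators at $v$, and these cost nothing. But the space depends on a parameter $b$. The threefold $\Gamma\times C$ of Theorem~\ref{thm:three} is the family of all pairs $(C,D_b)$, $b\in\Gamma$, and on it these spaces form a vector bundle of rank $3$ on the curve $\Gamma\times v$. Before computing its degree we show that isolated points never obstruct.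

\section{Finite generation outside a finite set}\label{sec:positive}

The plan for Theorem~\ref{thm:positive} is to replace $\bigoplus\mathcal{F}_m$ by a finitely generated subalgebra $\mathcal{S}$ that agrees with it off $Z$, and to lift sections of the skyscrapers $\mathcal{F}_m/\mathcal{S}_m$. Lifting needs the vanishing of $H^1$ for all $m$ with a twist linear in $m$, whereas Serre vanishing treats one $m$ at a time. The remedy is to view $\mathcal{S}$ as a single finite module over a polynomial algebra, whose graded pieces are free.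

\begin{lemma}\label{lem:uniform}
Let $X$ be a projective variety and $\mathcal{S}=\bigoplus_{m\ge0}\mathcal{S}_m$ a commutative graded $\mathcal{O}_X$-algebra with $\mathcal{S}_0=\mathcal{O}_X$ and all $\mathcal{S}_m$ coherent, generated by $\mathcal{S}_1,\dots,\mathcal{S}_r$. Then there is a very ample line bundle $\mathcal{A}$ such that $\mathcal{S}_m\otimes\mathcal{A}^m$ is gg and $H^1(X,\mathcal{S}_m\otimes\mathcal{A}^m)=0$ for all $m\ge1$.
\end{lemma}

\begin{proof}
Choose a very ample $H$ with $\mathcal{S}_i\otimes H^i$ gg for $1\le i\le r$; a high power of any very ample bundle will do. The algebra $\mathcal{T}=\bigoplus_m\mathcal{S}_m\otimes H^m$ is generated by $\mathcal{T}_1,\dots,\mathcal{T}_r$, and each of these is generated by finitely many global sections. Sending variables to these sections gives a graded surjection $\mathcal{P}=\mathcal{O}_X[x_1,\dots,x_s]\to\mathcal{T}$ with $1\le\deg x_i\le r$. Each $\mathcal{P}_m$ is a free $\mathcal{O}_X$-module of finite rank, so each $\mathcal{T}_m$ is gg.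

Call a graded $\mathcal{P}$-module $\mathcal{N}=\bigoplus_{m\ge0}\mathcal{N}_m$ \emph{finite} if all $\mathcal{N}_m$ are coherent and $\mathcal{N}$ is generated by $\mathcal{N}_0,\dots,\mathcal{N}_e$ for some $e$. We claim that for every $i>0$ and every finite $\mathcal{N}$ there is $c$ with
\[
H^i(X,\mathcal{N}_m\otimes H^k)=0\qquad\text{for all } m\ge0 \text{ and } k\ge c .
\]
This holds for $i>\dim X$; we descend on $i$. Choose $n$ with $\mathcal{N}_l\otimes H^n$ gg for $0\le l\le e$. This gives a graded surjection $\mathcal{E}\to\mathcal{N}$, where $\mathcal{E}$ is a finite sum of modules $\mathcal{P}(-l)\otimes H^{-n}$ and $\mathcal{P}(-l)_m=\mathcal{P}_{m-l}$. The kernel $\mathcal{K}$ is finite, by the Hilbert basis theorem on each member of a finite affine cover of $X$. In the exact sequence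
\[
H^i(\mathcal{E}_m\otimes H^k)\to H^i(\mathcal{N}_m\otimes H^k)\to H^{i+1}(\mathcal{K}_m\otimes H^k)
\]
the sheaf $\mathcal{E}_m\otimes H^k$ is a sum of copies of $H^{k-n}$. So the left term vanishes for $k$ above a bound independent of $m$, by Serre vanishing for $\mathcal{O}_X$. The right term does the same by induction, which proves the claim.

Take $c\ge0$ for $\mathcal{N}=\mathcal{T}$ and $i=1$, and put $\mathcal{A}=H^{c+1}$. For $m\ge1$ we have $\mathcal{S}_m\otimes\mathcal{A}^m=\mathcal{T}_m\otimes H^{cm}$ with $cm\ge c$; this sheaf is gg and has $H^1=0$.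
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $\mathcal{F}_m=\mathcal{O}_X(mD)$. The products are defined since $\lfloor mD\rfloor+\lfloor nD\rfloor\le\lfloor(m+n)D\rfloor$, and $\mathcal{F}_0=\mathcal{O}_X$ by normality. As $X\setminus Z$ is quasi-compact, there is $r$ such that $\bigoplus\mathcal{F}_m$ is generated in degrees $\le r$ on $X\setminus Z$. Let $\mathcal{S}$ be the subalgebra generated by $\mathcal{F}_1,\dots,\mathcal{F}_r$ on all of $X$. Each $\mathcal{S}_m\subseteq\mathcal{F}_m$ is the image of a finite sum of tensor products of coherent sheaves, hence coherent, and $\tau_m=\mathcal{F}_m/\mathcal{S}_m$ is supported on $Z$. Take $\mathcal{A}$ from Lemma~\ref{lem:uniform} and consider, for $m\ge1$,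
\[
0\to\mathcal{S}_m\otimes\mathcal{A}^m\to\mathcal{F}_m\otimes\mathcal{A}^m\to\tau_m\otimes\mathcal{A}^m\to0 .
\]
The quotient has finite support, so it is gg, and its global sections lift because $H^1(\mathcal{S}_m\otimes\mathcal{A}^m)=0$. The subsheaf of $\mathcal{F}_m\otimes\mathcal{A}^m$ generated by global sections therefore contains $\mathcal{S}_m\otimes\mathcal{A}^m$ and surjects onto the quotient, so it is the whole sheaf.

\emph{$\mathbb{Q}$-Cartier divisors.} Suppose $rD$ is integral and Cartier on $X\setminus Z$. Then $\lfloor(nr+l)D\rfloor=n\,rD+\lfloor lD\rfloor$, so $\mathcal{F}_{nr+l}=\mathcal{F}_r^{\,n}\cdot\mathcal{F}_l$ there by (F1), and the algebra is generated in degrees $\le r$. If $\dim X\le2$, take $Z=\operatorname{Sing}X$: it has codimension $\ge2$, so it is finite, and on the smooth locus every Weil divisor is Cartier.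

\emph{Threefolds with rational singularities.} We show that $D$ is $\mathbb{Q}$-Cartier outside a finite set. If $rD=\operatorname{div}\psi$ on $\operatorname{Spec}\mathcal{O}_{X,\xi}$ for a scheme point $\xi$, then no component of $rD-\operatorname{div}\psi$ passes through $\xi$, so the equality holds on a neighborhood of $\xi$. Hence the set $Z$ of scheme points at which no multiple of $D$ is principal is closed, and one multiple of $D$ is Cartier on the quasi-compact set $X\setminus Z$. The set $Z$ is finite as soon as it contains no point of codimension $\le2$. Regular points are not in $Z$, and points of codimension $\le1$ are regular by normality.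

Let $\xi$ be a singular point of codimension $2$. Take a resolution of $X$ that is an isomorphism over the smooth locus and let $\mu\colon Y\to\operatorname{Spec}\mathcal{O}_{X,\xi}$ be its base change. Then $Y$ is a regular two-dimensional scheme, $\mu$ is proper and an isomorphism away from $\xi$, and $H^1(Y,\mathcal{O}_Y)=0$ by (F6). Let $E_1,\dots,E_n$ be the exceptional curves, the components of $\mu^{-1}(\xi)$; for a divisor $G$ on $Y$ let $G\cdot E_i$ be the degree of $\mathcal{O}_Y(G)|_{E_i}$ over the residue field of $\xi$. As for any resolution of a normal two-dimensional singularity, the matrix $(E_i\cdot E_j)$ is negative definite, in particular invertible over $\mathbb{Q}$. Let $D'$ be the strict transform of $D$. Solving $(\sum_i a_iE_i)\cdot E_j=-D'\cdot E_j$ over $\mathbb{Q}$ and clearing denominators gives $r\ge1$ and an integral divisor $G=rD'+\sum_i ra_iE_i$ with $G\cdot E_j=0$ for all $j$. By \cite[Theorem 12.1]{Lipman}, when $H^1(Y,\mathcal{O}_Y)=0$ a line bundle of degree $0$ on all $E_j$ is trivial. So $G=\operatorname{div}\psi$ on $Y$, hence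 $rD=\operatorname{div}\psi$ on $\operatorname{Spec}\mathcal{O}_{X,\xi}$, and $\xi\notin Z$.
\end{proof}

\begin{remark}\label{rem:tau}
Finiteness of $Z$ was used only to know that $\tau_m\otimes\mathcal{A}^m$ is gg. For any $r$, and $\mathcal{S}$, $\tau_m$, $\mathcal{A}$ as above, the proof shows that $\mathcal{F}_m\otimes\mathcal{A}^m$ is gg if and only if $\tau_m\otimes\mathcal{A}^m$ is. A counterexample must therefore have new generators along a set of positive dimension.
\end{remark}

\section{Families of cones over a curve}\label{sec:families}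

Both counterexamples are families of cones, and their vertices form the curve that Remark~\ref{rem:tau} asks for. Let $B$ be a smooth projective curve, $T$ a smooth projective variety of dimension $\ge2$, and $g\colon T\to B$ a smooth morphism with connected fibers, so $g_*\mathcal{O}_T=\mathcal{O}_B$. Let $L$ be a $g$-ample line bundle; by \cite[4.7.1]{EGA3} it suffices that $L$ be ample on every fiber. Put $\mathcal{R}=\bigoplus_{k\ge0}g_*L^k$. We recall that $\mathcal{R}$ is a finitely generated $\mathcal{O}_B$-algebra and $T=\operatorname{Proj}_B\mathcal{R}$. For $V\subseteq B$ affine open and $\sigma\in\mathcal{R}_k(V)$ with $k>0$, the nonvanishing locus $T_\sigma$ is affine, these loci cover $T$, and $(\mathcal{R}(V)_\sigma)_n=H^0(T_\sigma,L^n)$ for all $n\in\mathbb{Z}$. Define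
\[
X=\operatorname{Proj}_B\mathcal{R}[t]\quad(\deg t=1),\qquad X^0=\{t\ne0\}=\operatorname{Spec}_B\mathcal{R}\xrightarrow{\ \rho\ }B,
\]
let $\iota\colon B\to X^0\subset X$ be the section defined by the ideal $\mathcal{R}_+$, and let $j\colon U=X\setminus\iota(B)\hookrightarrow X$. Since $\rho$ is affine, $\rho_*$ identifies quasi-coherent sheaves on $X^0$ with quasi-coherent $\mathcal{R}$-modules on $B$.

\begin{proposition}\label{prop:family}
\begin{enumerate}
\item[(a)] $X$ is a normal projective variety of dimension $\dim T+1$, the curve $\iota(B)$ is closed in $X$, and $U$ is the total space $\pi\colon U\to T$ of $L$.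
\item[(b)] Let $E$ be a divisor on $T$ and $D$ the closure of $\pi^*E$ in $X$. Then $\mathcal{O}_X(D)=j_*\pi^*\mathcal{O}_T(E)$ and, as graded $\mathcal{R}$-modules,
\[
\rho_*\bigl(\mathcal{O}_X(D)|_{X^0}\bigr)=\bigoplus_{k\in\mathbb{Z}}W_k,\qquad W_k:=g_*\bigl(L^k(E)\bigr).
\]
\item[(c)] If $R^ig_*L^k=0$ for all $i>0$ and $k\ge0$, then $X$ has rational singularities.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) A suitable Veronese subalgebra of $\mathcal{R}[t]$ is generated in degree $1$ \cite[2.1.6]{EGA2}, so $X$ is projective over $B$, hence projective; it is integral because $\mathcal{R}[t]$ is a sheaf of domains. The closed subscheme of $X$ defined by $\mathcal{R}_+$ is $\operatorname{Proj}_B\mathcal{O}_B[t]=\iota(B)$, so $U$ is the union of the sets $D_+(\sigma)$ with $\sigma$ as above. The ring of $D_+(\sigma)$ is the part of degree $0$ of $\mathcal{R}(V)_\sigma[t]$, namely $\bigoplus_{j\ge0}H^0(T_\sigma,L^{-j})t^j$. These descriptions glue to $U=\operatorname{Spec}_T\bigoplus_{j\ge0}L^{-j}t^j$, which is smooth of dimension $\dim T+1$. Inverting $t$ and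 setting $t=1$ gives
\begin{equation}\label{eq:punct}
U\cap X^0=\operatorname{Spec}_T\textstyle\bigoplus_{k\in\mathbb{Z}}L^k .
\end{equation}
Let $Y^0=\operatorname{Spec}_T\bigoplus_{k\ge0}L^k$, the total space of $L^{-1}$. For $V\subseteq B$ affine, $\mathcal{R}(V)$ is the ring of global functions on the part of $Y^0$ over $V$, a smooth variety, so $\mathcal{R}(V)$ is integrally closed. Thus $X^0$ is normal, and so is $X=X^0\cup U$.

(b) The curve $\iota(B)$ has codimension $\dim T\ge2$, so the first formula is (F1). On $U\cap X^0$ we have $\rho\circ j=g\circ\pi$, and \eqref{eq:punct} with the projection formula gives $\rho_*(\mathcal{O}_X(D)|_{X^0})=g_*\bigl(\mathcal{O}_T(E)\otimes\bigoplus_kL^k\bigr)$. The functor $g_*$ commutes with direct sums because $g$ is quasi-compact and separated.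

(c) The natural map $\mu\colon Y^0\to X^0$ sends the zero section to $\iota(B)$ and, by \eqref{eq:punct}, maps its complement isomorphically onto $U\cap X^0$. It is proper because $L$ is $g$-ample and $g$ is proper \cite[8.8]{EGA2}. So $\mu$ is a resolution of $X^0$. As $\rho$ and $Y^0\to T$ are affine, $\rho_*R^i\mu_*\mathcal{O}_{Y^0}=R^i(\rho\mu)_*\mathcal{O}_{Y^0}=\bigoplus_{k\ge0}R^ig_*L^k=0$ for $i>0$, so $R^i\mu_*\mathcal{O}_{Y^0}=0$. Since $U$ is smooth, (F6) concludes.
\end{proof}

The restriction of $\mathcal{O}_X(D)$ to the vertex curve is the sheaf of generators of the graded module in (b). Its part of degree $1$ gives the obstruction.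

\begin{lemma}\label{lem:obstruction}
In Proposition~\ref{prop:family}(b) assume $W_k=0$ for $k<0$. Let $W'\subseteq W_1$ be a subsheaf containing $\mathcal{R}_1\cdot W_0$ such that $Q=W_1/W'$ is locally free. Let $A$ be a Cartier divisor on $X$, $\alpha=\deg\iota^*\mathcal{O}_X(A)$ and $q\in\mathbb{Z}$. If $\mathcal{O}_X(D)\otimes\mathcal{O}_X(A)^{q}$ is gg, then $\deg Q+q\alpha\operatorname{rk}Q\ge0$.
\end{lemma}

\begin{proof}
Let $W=\bigoplus_{k\ge0}W_k$. As $\iota$ factors through $X^0$ and is defined by $\mathcal{R}_+$, we have $\iota^*\mathcal{O}_X(D)=W/\mathcal{R}_+W$. Its summand of degree $1$ is $W_1/\mathcal{R}_1W_0$, because $W$ has nothing in negative degrees, and this summand surjects onto $Q$. So $Q\otimes(\iota^*\mathcal{O}_X(A))^q$ is a quotient of the pullback of a gg sheaf, hence gg, and its degree $\deg Q+q\alpha\operatorname{rk}Q$ is $\ge0$ by (F3).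
\end{proof}

No positivity of $A$ is used: the divisor $A$ enters only through the number $\alpha$.

\section{The threefold}\label{sec:three}

Keep the notation of Section~\ref{sec:cone}. Apply Section~\ref{sec:families} to $B=\Gamma$, $T=S=\Gamma\times\Gamma$, $g=\mathrm{pr}_1$ and $L=\mathrm{pr}_2^*N$. Then $\mathcal{R}=\mathcal{O}_\Gamma\otimes R$, so $X=\Gamma\times\operatorname{Proj}R[t]=\Gamma\times C$, $\iota(\Gamma)=\Gamma\times v$ and $\pi=\mathrm{id}\times p$. Let $\Theta=\Gamma\times\{o\}$ and $M=\mathcal{O}_S(\Delta-\Theta)$. For the divisor $D$ of Theorem~\ref{thm:three}, $mD$ is the closure of $\pi^*(m(\Delta-\Theta))$, and Proposition~\ref{prop:family}(b) gives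
\begin{equation}\label{eq:W}
\mathcal{F}_m:=\mathcal{O}_X(mD)=j_*\pi^*M^m,\qquad\rho_*(\mathcal{F}_m|_{X^0})=\bigoplus_{k\in\mathbb{Z}}W_{m,k},\qquad W_{m,k}:=g_*(M^mL^k).
\end{equation}
Numerically $M\equiv\delta-f_2$ and $L\equiv3f_2$, and the fibers of $g$ have class $f_1$. By \eqref{eq:int},
\begin{equation}\label{eq:int3}
M^2=-2,\quad M\cdot L=3,\quad L^2=0,\quad M\cdot f_1=0,\quad L\cdot f_1=3 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $m\ge1$. On the fiber $\{b\}\times\Gamma$ the bundle $M^mL^k$ restricts to $N^k(m(b-o))$, of degree $3k$. For $k<0$ it has no sections. For $k=0$ it has none unless $b$ is one of the finitely many $m$-torsion points. By (F2), $W_{m,k}$ is locally free of rank $0$ in both cases, so $W_{m,k}=0$ for $k\le0$. By Lemma~\ref{lem:degree} and \eqref{eq:int3}, $W_{m,1}$ has rank $3$ and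
\[
\deg W_{m,1}=\tfrac12(mM+L)^2=\tfrac12(-2m^2+6m)=-m^2+3m .
\]
Lemma~\ref{lem:obstruction} with $W'=0$ and $Q=W_{m,1}$ gives $-m^2+3m+3q\alpha\ge0$. For $q=m$, dividing by $m$ gives $m\le3+3\alpha$.
\end{proof}

\begin{remark}
The term $m^2$ is the degree of the multiplication map $[m]\colon\Gamma\to\Gamma$. Let $P=M\otimes g^*\mathcal{O}_\Gamma(-o)$. The bundles $([m]\times\mathrm{id})^*P$ and $P^m$ both restrict to $\mathcal{O}_\Gamma(m(b-o))$ on $\{b\}\times\Gamma$ and both are trivial on $\Theta$, so they are isomorphic by the seesaw principle. Flat base change gives $W_{m,1}=[m]^*g_*(PL)\otimes\mathcal{O}_\Gamma(mo)$, and $g_*(PL)=W_{1,1}(-o)$ has rank $3$ and degree $2-3=-1$.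
\end{remark}

For $\mathcal{O}_X(A)=a\boxtimes\mathcal{O}_C(1)$ we have $\iota^*\mathcal{O}_X(A)=a$. The obstruction just found is $\deg(W_{m,1}\otimes a^q)\ge0$, and the numerical hypothesis of Theorem~\ref{thm:sharp} says $\deg(W_{m,1}\otimes a^q)>3$, that is, $\deg(W_{m,1}\otimes a^q(-x))>0$ for a point $x$. A bundle of higher rank need not be gg when its degree is large: on $\Gamma$, take $\mathcal{O}(-o)\oplus\mathcal{O}(no)$. Here, however, the degree is half a self-intersection on an abelian surface, where positivity of that number forces vanishing of $H^1$. Once the bundles $W_{m,k}\otimes a^q$ are gg, the proof of Proposition~\ref{prop:cone}(b) runs with $b$ as a parameter.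

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The second assertion is Theorem~\ref{thm:three} with $\alpha=d$. For the first, assume $q\ge2$ and $dq>\frac{m^2}{3}-m+1$, and put $\mathcal{G}=\mathcal{F}_m\otimes\mathcal{O}_X(A)^q$. By \eqref{eq:conepush}, $\mathcal{O}_X(A)|_U=\pi^*(L\otimes g^*a)$ and $\pi_*\mathcal{O}_U=\bigoplus_{j\ge0}L^{-j}t^j$. Since $\mathcal{G}=j_*\pi^*(M^mL^q\otimes g^*a^q)$ and $W_{m,k}=0$ for $k\le0$,
\begin{equation}\label{eq:sections}
H^0(X,\mathcal{G})=\bigoplus_{j\ge0}H^0(S,M^mL^{q-j}\otimes g^*a^q)\,t^j=\bigoplus_{k=1}^qH^0(\Gamma,W_{m,k}\otimes a^q)\,t^{q-k}.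
\end{equation}

\emph{Step 1: $W_{m,k}\otimes a^q$ is gg for all $k\ge1$.} Let $x\in\Gamma$ and $\Lambda=M^mL^k\otimes g^*(a^q(-x))$. Then $g_*\Lambda=W_{m,k}\otimes a^q(-x)$, so by (F3) and Lemma~\ref{lem:degree} it suffices to prove $H^1(S,\Lambda)=0$. We have $\Lambda\equiv mM+kL+(dq-1)f_1$, so $\Lambda\cdot f_1=3k>0$ by \eqref{eq:int3}. The hypothesis reads $m+dq-1>\frac{m^2}{3}$, whence
\[
\Lambda^2=-2m^2+6mk+6k(dq-1)=6k(m+dq-1)-2m^2>2km^2-2m^2\ge0 .
\]
Riemann--Roch and Serre duality give $h^0(\Lambda)+h^0(\Lambda^{-1})\ge\frac12\Lambda^2>0$. Since $f_1$ is nef and $\Lambda^{-1}\cdot f_1<0$, the bundle $\Lambda^{-1}$ has no sections. So $\Lambda$ is effective, hence nef, and it is big because $\Lambda^2>0$. As $K_S=0$, Kawamata--Viehweg vanishing gives $H^1(S,\Lambda)=0$.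

\emph{Step 2: points of $X^0$.} Trivialize $\mathcal{O}_C(1)$ by $t$. Then $\rho_*(\mathcal{G}|_{X^0})=\bigoplus_{k\ge1}W_{m,k}\otimes a^q$, and the section $wt^{q-k}$ in \eqref{eq:sections} becomes $w$ in degree $k$. As $q\ge2$, Step~1 shows that global sections of $\mathcal{G}$ generate the parts of degree $1$ and $2$ over $\mathcal{O}_\Gamma$. These parts generate the module over $\mathcal{O}_\Gamma\otimes R$, because $W_{m,k}\otimes R_1\to W_{m,k+1}$ is onto for $k\ge2$: by Nakayama's lemma this may be checked on the fiber at each $b$, where by Lemma~\ref{lem:degree} it is the map of Lemma~\ref{lem:mult} with $\lambda=\mathcal{O}_\Gamma(m(b-o))$.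

\emph{Step 3: points of $\{t=0\}$.} This set is the zero section $S$ of $\pi$. Near it $\mathcal{G}$ is a line bundle, with restriction $\mathcal{G}_S=M^mL^q\otimes g^*a^q$, and the summand $k=q$ of \eqref{eq:sections} restricts onto $H^0(S,\mathcal{G}_S)$. It remains to see that $\mathcal{G}_S$ is gg. The map $g^*g_*\mathcal{G}_S\to\mathcal{G}_S$ is onto: over $b$ it is the evaluation map of a line bundle of degree $3q\ge2$ on $\Gamma$, by Lemma~\ref{lem:degree}. And $g_*\mathcal{G}_S=W_{m,q}\otimes a^q$ is gg by Step~1.

Finally, the least $q$ lies between $\frac1d(\frac{m^2}{3}-m)$ and $\max\{2,\lfloor\frac1d(\frac{m^2}{3}-m+1)\rfloor+1\}$, and these bounds differ by a bounded amount since $\frac{m^2}{3}-m\ge-\frac34$.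
\end{proof}

\section{Higher dimensions and rational singularities}\label{sec:four}

\subsection*{Products}

\begin{lemma}\label{lem:product}
If the conjecture fails for $(X,D)$, it fails for $X'=X\times\mathbb{P}^n$ and $D'=D\times\mathbb{P}^n$. If $X$ has rational singularities, so does $X'$.
\end{lemma}

\begin{proof}
The projection $\mathrm{pr}\colon X'\to X$ is flat, so pullback commutes with duals and $\mathrm{pr}^*\mathcal{O}_X(mD)$ is reflexive. It agrees with $\mathcal{O}_{X'}(mD')$ over the smooth locus of $X$, hence everywhere by (F1). Suppose $A'$ is very ample on $X'$ and $\mathcal{O}_{X'}(mD')\otimes\mathcal{O}_{X'}(A')^m$ is gg for all $m\ge1$. Restricting to $X\times\{z\}$ shows that $\mathcal{O}_X(mD)\otimes\mathcal{A}^m$ is gg for all $m\ge1$, with $\mathcal{A}=\mathcal{O}_{X'}(A')|_{X\times z}$ very ample, a contradiction. The last assertion follows from (F6) and flat base change applied to $Y\times\mathbb{P}^n\to X'$, for a resolution $Y\to X$.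
\end{proof}

With Theorem~\ref{thm:three} this proves the first assertion of Theorem~\ref{thm:dims}, and it reduces the second to one fourfold with rational singularities.

\subsection*{A family of rational surfaces}

The threefold used a nonconstant family of line bundles of degree $0$ on the fibers of $g$. Proposition~\ref{prop:family}(c) asks for $R^1g_*\mathcal{O}_T=0$, and a fiber with $H^1(\mathcal{O})=0$ carries no such family. We therefore place the elliptic curve inside a rational surface, as an anticanonical curve of self-intersection $0$, and let the surface vary so that the normal bundle of the curve moves. Being anticanonical makes the curve fit Kodaira vanishing.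

Let $\Sigma$ be the blow-up of $\mathbb{P}^2$ at $8$ distinct points of a smooth cubic, and $\Gamma\subset\Sigma$ the strict transform of the cubic. Then $\Gamma$ is an elliptic curve, $\Gamma\sim-K_\Sigma$ and $\Gamma^2=9-8=1$, so $\mathcal{O}_\Sigma(\Gamma)|_\Gamma=\mathcal{O}_\Gamma(b_0)$ for a point $b_0\in\Gamma$. Let $B=\Gamma$, let $\beta\colon T\to\Sigma\times B$ be the blow-up of the diagonal $\Delta\subset\Gamma\times B\subset\Sigma\times B$, with exceptional divisor $F$, and let $g\colon T\to B$ be the projection.

Choose local analytic coordinates $(z_1,z_2)$ on $\Sigma$ with $\Gamma=\{z_2=0\}$, and use $z_1$ to define a coordinate $b$ on $B$. In the coordinates $(u,z_2,b)$, $u=z_1-b$, we have $\Delta=\{u=z_2=0\}$ and $\Gamma\times B=\{z_2=0\}$, so $\beta$ is locally the blow-up of the origin of the $(u,z_2)$-plane times $B$. This shows the following. The map $g$ is smooth and projective, its fiber $V_b$ is the blow-up $\beta_b\colon V_b\to\Sigma$ at $b$, and $F|_{V_b}$ is the exceptional curve $e_b$. The strict transform $\Gamma_T$ of $\Gamma\times B$ satisfies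 $\beta^*(\Gamma\times B)=\Gamma_T+F$; the map $\beta$ identifies $\Gamma_T$ with $\Gamma\times B=S$, and $F|_{\Gamma_T}=\Delta$. Finally $\Gamma_T$ cuts out on $V_b$ the strict transform $\Gamma_b\cong\Gamma$ of $\Gamma$.

Let $M=\mathcal{O}_T(\Gamma_T)$, with canonical section $s$. On $V_b$ we have $M|_{V_b}=\mathcal{O}(\Gamma_b)$ and
\[
\Gamma_b=\beta_b^*\Gamma-e_b\sim-K_{V_b},\qquad\Gamma_b^2=1-1=0,\qquad\mathcal{O}(\Gamma_b)|_{\Gamma_b}=\mathcal{O}_\Gamma(b_0-b).
\]
The curve $\Gamma_b$ is irreducible of self-intersection $0$, hence nef.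

Let $H$ be a very ample divisor on $\Sigma$ and $L=\beta^*\mathrm{pr}_1^*\mathcal{O}_\Sigma(2H)\otimes\mathcal{O}_T(-F)$. Writing $H$ also for $\beta_b^*H$, we have $L|_{V_b}=H+(H-e_b)$. The bundle $H-e_b$ is gg: the hyperplane sections through $b$ generate $I_b(H)$, and $\beta_b^*I_b$ surjects onto $\mathcal{O}(-e_b)$. Hence $L\cdot C'\ge H\cdot C'>0$ for every irreducible curve $C'\ne e_b$ on $V_b$. Also $L\cdot e_b=1$ and $(L|_{V_b})^2=4H^2-1>0$. By Nakai--Moishezon $L$ is ample on every $V_b$, hence $g$-ample. For $m\ge0$, $k\ge1$ and $i>0$, Kodaira vanishing gives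
\begin{equation}\label{eq:kodaira}
H^i(V_b,m\Gamma_b+kL)=H^i\bigl(V_b,K_{V_b}+(m+1)\Gamma_b+kL\bigr)=0 ,
\end{equation}
since $(m+1)\Gamma_b+kL$ is nef plus ample.

Let $X$ be the normal projective fourfold that Section~\ref{sec:families} attaches to $(T,g,L)$. By \eqref{eq:kodaira} with $m=0$, by $H^i(V_b,\mathcal{O})=0$ for $i>0$ on the rational surface $V_b$, and by (F2), the hypothesis of Proposition~\ref{prop:family}(c) holds. So $X$ has rational singularities. Let $D$ be the closure of $\pi^*\Gamma_T$ in $X$. The next proposition completes the proof of Theorem~\ref{thm:dims}.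

\begin{proposition}\label{prop:four}
Let $\ell=2H\cdot\Gamma\ge2$, let $A$ be a Cartier divisor on $X$ and $\alpha=\deg\iota^*\mathcal{O}_X(A)$. If $m\ge1$, $q\in\mathbb{Z}$ and $\mathcal{O}_X(mD)\otimes\mathcal{O}_X(A)^q$ is gg, then $(\ell-1)q\alpha\ge(m+1)(m+\ell)$. For $q=m$ this fails for all large $m$, whatever $A$ is.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:obstruction} to $E=m\Gamma_T$, with $W_{m,k}=g_*(M^mL^k)$. For $k<0$ we have $(m\Gamma_b+kL)\cdot\Gamma_b=kL\cdot\Gamma_b<0$ with $\Gamma_b$ nef, so $m\Gamma_b+kL$ has no sections and $W_{m,k}=0$.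

The new difficulty is that $W_{m,0}\ne0$, since it contains $s^m$. So part of $W_{m,1}$ consists of products, and we must determine $W_{m,0}$ to see how much. For all but finitely many $b$, the bundles $\mathcal{O}_\Gamma(l(b_0-b))$, $1\le l\le m$, are nontrivial of degree $0$ and have no sections. For such $b$ the sequences
\[
0\to\mathcal{O}((l-1)\Gamma_b)\to\mathcal{O}(l\Gamma_b)\to\mathcal{O}_\Gamma(l(b_0-b))\to0
\]
give $h^0(V_b,m\Gamma_b)=\dots=h^0(V_b,\mathcal{O})=1$. By (F2), $W_{m,0}$ is a line bundle. For every $b$ the image of $s^m$ under $W_{m,0}\otimes k(b)\to H^0(V_b,m\Gamma_b)$ is nonzero, as it vanishes only on $\Gamma_b$. So $s^m$ is a nowhere vanishing section and $W_{m,0}=s^m\mathcal{O}_B$. Hence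
\[
\mathcal{R}_1\cdot W_{m,0}=s^mW_{0,1}\subseteq sW_{m-1,1}.
\]

We take $W'=sW_{m-1,1}$, because dividing by multiples of $s$ means restricting to $\Gamma_T=S$, where Lemma~\ref{lem:degree} applies. Let $M'$, $L'$ be the restrictions of $M$, $L$ to $\Gamma_T$ and $h=g|_{\Gamma_T}=\mathrm{pr}_2$. Push forward
\[
0\to M^{m-1}L\xrightarrow{\ s\ }M^mL\to M'^mL'\to0 .
\]
Since $R^1g_*(M^{m-1}L)=0$ by \eqref{eq:kodaira} and (F2), we get $Q_m:=W_{m,1}/sW_{m-1,1}\cong h_*(M'^mL')$. From $M=\beta^*\mathcal{O}(\Gamma\times B)(-F)$ and $F|_{\Gamma_T}=\Delta$ we find $M'=\mathrm{pr}_1^*\mathcal{O}_\Gamma(b_0)(-\Delta)$ and $L'=\mathrm{pr}_1^*(\mathcal{O}_\Sigma(2H)|_\Gamma)(-\Delta)$. Thus $M'\equiv f_1-\delta$ and $L'\equiv\ell f_1-\delta$, and the fibers of $h$ have class $f_2$. By \eqref{eq:int},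
\[
M'^2=-2,\quad M'\cdot L'=-(\ell+1),\quad L'^2=-2\ell,\quad M'\cdot f_2=0,\quad L'\cdot f_2=\ell-1>0 .
\]
By Lemma~\ref{lem:degree}, $Q_m$ is a vector bundle of rank $\ell-1$ and
\[
\deg Q_m=\tfrac12(mM'+L')^2=-m^2-(\ell+1)m-\ell=-(m+1)(m+\ell).
\]
Lemma~\ref{lem:obstruction} gives the inequality. For $q=m$ its left side is linear in $m$ and its right side is quadratic.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGA2} \emph{EGA II}.

\bibitem{EGA3} \emph{EGA III}.

\bibitem{Lipman} Lipman, \emph{Rational singularities\ldots}, Publ. IHES 36 (1969).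

\bibitem{Urbinati} Stefano Urbinati, \emph{Divisorial models of normal varieties}, arXiv:1211.1692 (2012).

\end{thebibliography}
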